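# Partners for $K_4$-free graphs: mixing $K_{N,N,N}$ with $K_{N,N}$

## 1. A partner at every bias? Tests on $K_2$, $C_4$ and $K_3$

Color each edge of a large complete graph red with probability $p$ and blue with probability $q=1-p$. Fix a graph $H_1$ to be counted in red and a graph $H_2$ to be counted in blue, and ask whether the random coloring minimizes a suitably weighted sum of the two counts. If it does, $H_2$ is a good partner for $H_1$ at bias $p$. We are given $H_1$, and we want to find $H_2$ and $p$.

It is known that a graph containing $K_4$ never has a partner, and never is one. The answer one would first guess is that $K_4$ is the only obstruction: every $K_4$-free $H_1$ has a partner, and, since nothing singles out a value of $p$, it has one at every $p\in(0,1)$. We shall see that the first half of this guess is right and the second half is wrong. To test it we need the definitions.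

All graphs are finite and simple and have at least one edge; $e(H)$ is the number of edges and $v(H)$ the number of vertices.

**Definition (graphon, density).** A graphon is a symmetric measurable function $W:[0,1]^2\to[0,1]$. For a graph $H$ on $\{1,\dots,k\}$ and a bounded symmetric measurable $W$,
$$t(H,W)=\int_{[0,1]^k}\prod_{ij\in E(H)}W(x_i,x_j)\,dx_1\cdots dx_k .$$

Think of $W$ as the red part of a limit of colorings and of $1-W$ as the blue part.

An example that will return: let $W_0(x,y)=1$ if $x,y$ lie in different halves of $[0,1]$, and $0$ otherwise (the balanced complete bipartite graphon). Then $t(K_2,W_0)=\frac12$ and $t(F,W_0)=0$ for every non-bipartite $F$. The complement $1-W_0$ consists of two cliques on the two halves, and $t(F,1-W_0)=2\cdot 2^{-v(F)}$ for connected $F$, since all vertices must land in the same half.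

**Definition (common pair).** Let $p_1,p_2>0$ with $p_1+p_2=1$. The pair $(H_1,H_2)$ is $(p_1,p_2)$-common if for every graphon $W$
$$\frac{t(H_1,W)}{e(H_1)\,p_1^{e(H_1)-1}}+\frac{t(H_2,1-W)}{e(H_2)\,p_2^{e(H_2)-1}}\ \ge\ \frac{p_1}{e(H_1)}+\frac{p_2}{e(H_2)} .$$

The right side is the value of the left side at $W\equiv p_1$. From now on $p\in(0,1)$, $q=1-p$, $e_i=e(H_i)$, $t_i$ is the number of triangles of $H_i$, and $V=1-W$. The difference of the two sides, for $(p_1,p_2)=(p,q)$, is
$$D(W)=\frac p{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)+\frac q{e_2}\Big(\frac{t(H_2,V)}{q^{e_2}}-1\Big),\tag{1}$$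
and commonness says that $D\ge0$ everywhere.

The conjecture under discussion is from Natalie Behague, Natasha Morrison and Jonathan A. Noel, "Common Pairs of Graphs", arXiv:2208.02045 (2022): if $H_1$ is $K_4$-free, then there are a graph $H_2$ and $p\in(0,1)$ such that $(H_1,H_2)$ is $(p,1-p)$-common. The known result behind it, which we quote without proof, is: if $(H_1,H_2)$ is $(p_1,p_2)$-common for some $p_1,p_2\in(0,1)$ with $p_1+p_2=1$, then both $H_1$ and $H_2$ are $K_4$-free.

Now the tests. Write $x=t(K_2,W)$.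

*$H_1=K_2$.* With $H_2=K_2$ the left side is $x+(1-x)=1=p+q$ for every $W$. So there is a partner at every $p$.

*$H_1=C_4$.* With $H_2=K_2$: two applications of Cauchy–Schwarz give $t(C_4,W)\ge t(K_{1,2},W)^2\ge x^4$, so the left side is at least $\frac{x^4}{4p^3}+1-x$. This convex function of $x$ has its minimum at $x=p$, with value $\frac p4+1-p=\frac p4+q$. Again there is a partner at every $p$.

*$H_1=K_3$, $p=\frac12$.* Take $H_2=K_3$. Expanding $(1-\alpha)(1-\beta)(1-\gamma)$ with $\alpha,\beta,\gamma$ the three edge factors,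
$$t(K_3,W)+t(K_3,1-W)=1-3x+3t(K_{1,2},W)\ge1-3x+3x^2\ge\tfrac14 ,$$
which is exactly $(\frac12,\frac12)$-commonness of $(K_3,K_3)$.

*$H_1=K_3$, $p=\frac23$.* Here the guess breaks down, for every $H_2$.

If $H_2$ contains a triangle, take $V=W_0$ and $W=1-W_0$. Then $t(H_2,V)=0$ and $t(K_3,W)=\frac14$, so the left side is $\frac{1/4}{3\cdot 4/9}=\frac3{16}$, while the right side exceeds $\frac p3=\frac29>\frac3{16}$.

If $H_2$ is triangle-free, let $f=1$ on $[0,\frac12)$ and $f=-1$ on $[\frac12,1]$, and take $W(x,y)=p+\varepsilon f(x)f(y)$. Since $\int f=0$, we get $t(K_3,W)=p^3+\varepsilon^3$ exactly. The computation in Section 3 will show that $t(H_2,1-W)=q^{e_2}+O(\varepsilon^4)$. So $D(W)=\frac{\varepsilon^3}{3p^2}+O(\varepsilon^4)$, which is negative for small negative $\varepsilon$.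

So $K_3$ has a partner at $p=\frac12$ and none at $p=\frac23$. The tests show two different mechanisms: a local one, a cubic term that a triangle-free partner cannot cancel; and a global one, a triangle-free $V$ on which a partner with triangles sees nothing. These two turn out to be the only restrictions.

## 2. Densities on a compact space, and the Ramsey constant $m(H)$

We use the following textbook facts.

*Compactness (Lovász–Szegedy).* The space of graphons modulo weak isomorphism, with the cut distance, is compact, and $W\mapsto t(F,W)$ is well defined and continuous on it for every $F$.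

*Expansion.* For a number $\theta$ and a bounded symmetric $Y$,
$$t(H,\theta+Y)=\sum_{A\subseteq E(H)}\theta^{\,e(H)-|A|}\,t(H[A],Y),\tag{2}$$
where $H[A]$ consists of the edges of $A$ and their endpoints, and the term for $A=\emptyset$ is $\theta^{e(H)}$. Consequently $t(F,1-W)$ and $t(F,W-t(K_2,W))$ are polynomials in densities of $W$, and are continuous too.

*Sampling.* Given independent uniform $x_1,\dots,x_n$, join $i$ and $j$ with probability $W(x_i,x_j)$, independently. The probability that a fixed injective placement of $F$ on these vertices has all its edges present is $t(F,W)$. The complement of this random graph is the sample from $1-W$.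

*Jensen.* On a probability space, $\int h^m\ge(\int h)^m$ for $h\ge0$ and real $m\ge1$.

*Bernoulli.* $(1+x)^k\ge1+kx$ for $x\ge-1$ and integers $k\ge 1$; for $k=0$ it is an equality.

The global obstruction at $p=\frac23$ suggests measuring how small the $H$-density can be when the other color has no triangles.

**Definition (Ramsey constant).** $m(H)=\min\{t(H,1-V): V\text{ a graphon with } t(K_3,V)=0\}$.

The constraint set is closed, hence compact, and contains $V\equiv0$; the function is continuous; so the minimum is attained.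

**Proposition 1.** $m(H)>0$ for every graph $H$.

**Proof.** Suppose $t(K_3,V)=0=t(H,1-V)$ for some $V$. Let $n=R(3,v(H))$ and sample the $V$-random graph on $n$ vertices. Each of the finitely many possible triangles has probability $t(K_3,V)=0$, and each possible copy of $H$ in the complement has probability $t(H,1-V)=0$. So almost surely there is neither. But by Ramsey's theorem every graph on $n$ vertices has a triangle or its complement contains $K_{v(H)}\supseteq H$. Contradiction. $\square$

*Example.* $m(K_3)=\frac14$. If $t(K_3,V)=0$, the identity from Section 1 gives $t(K_3,1-V)=1-3x+3t(K_{1,2},V)\ge\frac14$ with $x=t(K_2,V)$, and $V=W_0$ attains $\frac14$.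

## 3. Two conditions that a triangle forces, and the classification

**Theorem A.** If $H_1$ is $K_4$-free, there are a graph $H_2$ and $p\in(0,1)$ such that $(H_1,H_2)$ is $(p,1-p)$-common.

**Theorem B.** Let $H_1$ be a $K_4$-free graph, $p\in(0,1)$, $q=1-p$.

1. If $H_1$ is triangle-free, then for every $p\in(0,1)$ some $H_2$ makes $(H_1,H_2)$ $(p,q)$-common.
2. If $H_1$ contains a triangle, such an $H_2$ exists if and only if $(q/p)^2\in\mathbb Q$ and $p^{e(H_1)}<m(H_1)$.

In all existence cases $H_2$ can be a disjoint union of copies of some $K_{N,N,N}$ and of $K_{N,N}$ (only $K_{N,N}$ in case 1), with equality in the defining inequality only for $W=p$ a.e.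

*Theorem A follows from Theorem B.* If $H_1$ is triangle-free, use part 1. If not, take $p=1/j$ with an integer $j\ge2$. Then $q/p=j-1$ is rational, and $p^{e_1}=j^{-e_1}<m(H_1)$ for large $j$ because $m(H_1)>0$. Together with the quoted known result: $H_1$ admits some $(H_2,p)$ if and only if it is $K_4$-free.

*Example.* For $H_1=K_3$: a partner exists at $p$ if and only if $p<4^{-1/3}\approx0.63$ and $(q/p)^2\in\mathbb Q$. This agrees with the tests at $\frac12$ and $\frac23$.

**Proposition 2 (necessity in Theorem B(2)).** Let $(H_1,H_2)$ be $(p,q)$-common with $t_1>0$. Then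
$$\frac{t_2}{e_2}=\frac{t_1}{e_1}\Big(\frac qp\Big)^2 ,\tag{3}$$
so $(q/p)^2\in\mathbb Q$; and $p^{e_1}<m(H_1)$.

**Step 1: a perturbation that only triangles see to third order.** Let $U(x,y)=\varepsilon f(x)f(y)$ with $f=\pm1$ on the two halves, $|\varepsilon|\le\min(p,q)$, and $W=p+U$. In $t(F,U)$ the factor $f(x_v)$ occurs $d_F(v)$ times, so
$$t(F,U)=\varepsilon^{e(F)}\prod_v\int f^{d_F(v)} ,$$
which is $0$ unless all degrees of $F$ are even, and is $\varepsilon^{e(F)}$ if they are. Among nonempty edge sets of size at most $3$ only triangles have all degrees even. So (2) gives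
$$t(H_1,p+U)=p^{e_1}+t_1p^{e_1-3}\varepsilon^3+O(\varepsilon^4),\qquad t(H_2,q-U)=q^{e_2}-t_2q^{e_2-3}\varepsilon^3+O(\varepsilon^4),$$
where a term with $t_i=0$ is read as $0$. Inserting this in (1),
$$D(W)=\varepsilon^3\Big(\frac{t_1}{e_1p^2}-\frac{t_2}{e_2q^2}\Big)+O(\varepsilon^4).$$
Both signs of $\varepsilon$ are allowed and $D\ge0$, so the parenthesis is $0$. This is (3). In particular $t_2>0$, and $(q/p)^2=\frac{t_2e_1}{e_2t_1}$ is rational.

**Step 2: triangle-free $V$.** Let $t(K_3,V)=0$. Since $H_2$ contains a triangle and $0\le V\le1$, $t(H_2,V)\le t(K_3,V)=0$. The inequality for $W=1-V$ reads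
$$t(H_1,1-V)\ge e_1p^{e_1-1}\Big(\frac p{e_1}+\frac q{e_2}\Big)>p^{e_1}.$$
The minimum $m(H_1)$ is attained by some such $V$, so $m(H_1)>p^{e_1}$. $\square$

What remains is existence: given $K_4$-free $H_1$ and an allowed $p$, build $H_2$. Equation (3) already tells us the number of triangles per edge of $H_2$:
$$\rho:=\frac{t_1}{e_1}\Big(\frac qp\Big)^2 .$$

## 4. Copies of one fixed graph, and where the constants go in a circle

Here is what a sensible person would try first. Take $H_2=MH'$, that is, $M$ disjoint copies of a fixed graph $H'$ with $e'$ edges, and let $\varphi(V)=\frac1{e'}\log\big(t(H',V)/q^{e'}\big)$. Since $t(MH',V)=t(H',V)^M$,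
$$D(W)=\frac p{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)+\frac q{e_2}\big(e^{e_2\varphi(V)}-1\big),\qquad e_2=Me' .$$
Increasing $M$ never hurts. For fixed real $\varphi$,
$$\frac{e^{z\varphi}-1}z=\int_0^\varphi e^{z\xi}\,d\xi\quad\text{is nondecreasing in }z>0,\tag{4}$$
and for $\varphi=-\infty$ (with $e^{-\infty}=0$) the quotient is $-1/z$, also nondecreasing.

A large $M$ has two effects. If $t(H_1,W)>p^{e_1}$ with a margin, the second term is at least $-q/e_2$, which is negligible. If $\varphi(V)>0$ with a margin, the second term grows exponentially in $M$, divided by $M$, and beats the first, which is at least $-p/e_1$. So large $M$ settles every $W$ for which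

$$\text{either } t(H_1,W)>p^{e_1}\quad\text{or}\quad\varphi(1-W)>0$$

with a uniform margin. Two difficulties remain.

*A fixed small $H'$ does not achieve this alternative.* Take $H_1=C_5$, $p=0.4$, $H'=C_4$, $W=W_0$. Then $t(C_5,W_0)=0$ and $t(C_4,1-W_0)=\frac18=0.125<0.1296=q^4$. Both terms of $D$ are negative, whatever $M$ is. The cure is to enlarge $H'$. For $K_{n,n}$ one has $t(K_{n,n},1-W_0)=2^{1-2n}$, to be compared with $q^{n^2}$, and for $n=3$ already $\frac1{32}>0.6^9\approx0.0101$. In general, $t(K_{N,N},V)^{1/N^2}$ tends to $\|V\|_\infty$ (the lower bound is in Lemma 4 below, and the upper bound is clear), so large $N$ should take care of every $V$ with $\|V\|_\infty>q$. How large $N$ must be depends on $W$; for a uniform $N$ we want to use compactness.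

*At $W\equiv p$ both alternatives fail, with equality.* So compactness can be applied only after removing a neighborhood of the constant graphon, of some size $\delta$, on which $D\ge0$ is shown by expansion. The order of choices is then forced: first $\delta$, then $N$. But the expansion of $t(K_{N,N},V)$ around the constant has error terms with constants such as $(1+1/q)^{N^2}$, so the neighborhood it controls depends on $N$: first $N$, then $\delta$. The choice is circular, and this is the exact point at which the approach stops.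

What breaks the circle is a monotonicity. Normalized per edge, the logarithmic density of the large graph dominates that of a fixed small graph of the same shape, for every $V$. The local analysis is then done once, for a small graph that fixes $\delta$, and every later, larger choice inherits it. For $K_{N,N}$ this monotonicity is Jensen's inequality. The work is to make it hold for a family that also has exactly $\rho$ triangles per edge.

## 5. A family with $\rho$ triangles per edge, monotone in $N$

For the rest of the notes fix a $K_4$-free $H_1$ and a $p$ as in the existence statements: arbitrary if $t_1=0$; with $(q/p)^2\in\mathbb Q$ and $p^{e_1}<m(H_1)$ if $t_1>0$. Then $\rho\in\mathbb Q$, and $\rho=0$ if and only if $t_1=0$. Write $\rho=a/b$ with integers $a\ge0$, $b\ge1$ (and $a=0$, $b=1$ if $\rho=0$). For integers $N>3\rho$ let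
$$H^{(N)}=a\,K_{N,N,N}\ \sqcup\ (bN-3a)\,K_{N,N} .\tag{5}$$
It has $3aN^2+(bN-3a)N^2=bN^3$ edges and $aN^3$ triangles: exactly $\rho$ triangles per edge, for every $N$.

*Example.* For $H_1=K_3$, $p=\frac12$ we get $\rho=\frac13$, $a=1$, $b=3$, and $H^{(2)}=K_{2,2,2}\sqcup3K_{2,2}$ with $12+12=24$ edges and $8$ triangles.

For $V\ge0$ symmetric, bounded and measurable (not necessarily at most $1$), write
$$S(i,j)=t(K_{i,j},V),\quad T(i,j,l)=t(K_{i,j,l},V),\quad \sigma_n(V)=\frac1{n^2}\log S(n,n),$$
and for integers $n\ge1$, $k\ge1$ with $k>3\rho$,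
$$\varphi_{k,n}(V)=\frac\rho{k^3}\log T(k,k,k)+\Big(1-\frac{3\rho}k\Big)\sigma_n(V)-\log q\ \in[-\infty,\infty),\tag{6}$$
the first term being absent if $\rho=0$. We use separate indices $k$ for the tripartite part and $n$ for the bipartite part because the local analysis will need $n$ much larger than $k$. Multiplying $\varphi_{N,N}$ by $bN^3$ gives $a\log T(N,N,N)+(bN-3a)\log S(N,N)-bN^3\log q$, so
$$\frac{t(H^{(N)},V)}{q^{bN^3}}=e^{bN^3\varphi_{N,N}(V)} .\tag{7}$$
For $H_2=MH^{(N)}$ we have $e_2=MbN^3$, and (1) becomes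
$$D(W)=\frac p{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)+\frac q{e_2}\big(e^{e_2\varphi_{N,N}(V)}-1\big).\tag{8}$$

**Lemma 3 (monotonicity).** $S(i,j)^{1/(ij)}$ is nondecreasing in $i$ and in $j$. If $3\rho<k_0\le k\le n$, $k_0\ge1$ and $n_0\le n$, then $\varphi_{k,n}(V)\ge\varphi_{k_0,n_0}(V)$.

**Step 1: the bipartite part.** The purpose is the first claim. We have
$$S(i,j)=\int_{[0,1]^j}\Big(\int\prod_{l=1}^jV(x,y_l)\,dx\Big)^i\,dy ,$$
so for $i'\ge i$ Jensen with exponent $i'/i$ gives $S(i',j)\ge S(i,j)^{i'/i}$, that is, $S(i',j)^{1/(i'j)}\ge S(i,j)^{1/(ij)}$. The roles of $i$ and $j$ are symmetric. In particular $\sigma_n$ is nondecreasing in $n$, and since $1-3\rho/k_0>0$,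
$$\varphi_{k_0,n}\ge\varphi_{k_0,n_0}.$$
If $\rho=0$ the quantity $\varphi_{k,n}$ does not depend on $k$ and the lemma is proved. Let $\rho>0$. We may assume $T(k_0,k_0,k_0)>0$, since otherwise $\varphi_{k_0,n_0}=-\infty$. Then $\|V\|_1>0$, and by the first claim $S(i,j)\ge S(1,1)^{ij}=\|V\|_1^{ij}>0$ for all $i,j$; all logarithms below of $S$ are finite.

**Step 2: enlarging one part of the tripartite graph.** With $y\in[0,1]^j$ and $z\in[0,1]^l$,
$$T(i,j,l)=\int\prod_{\mu,\nu} V(y_\mu,z_\nu)\Big(\int\prod_\mu V(x,y_\mu)\prod_\nu V(x,z_\nu)\,dx\Big)^i\,dy\,dz .$$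
Here $\prod V(y_\mu,z_\nu)/S(j,l)$ is a probability density. If $m\ge1$ and $mi$ is an integer, Jensen with respect to it gives $T(mi,j,l)/S(j,l)\ge\big(T(i,j,l)/S(j,l)\big)^m$, that is,
$$T(mi,j,l)\ge S(j,l)^{1-m}\,T(i,j,l)^m .$$

**Step 3: enlarging all three parts.** Let $m=k/k_0$. Apply Step 2 three times, passing from $(k_0,k_0,k_0)$ to $(k,k_0,k_0)$, then to $(k,k,k_0)$, then to $(k,k,k)$; the two parts that are not being enlarged have sizes $(k_0,k_0)$, $(k,k_0)$, $(k,k)$ respectively. Taking logarithms,
$$\log T(k,k,k)\ge m^3\log T(k_0,k_0,k_0)-(m-1)\big[m^2\log S(k_0,k_0)+m\log S(k,k_0)+\log S(k,k)\big].$$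

**Step 4: paying with $\sigma_n$.** The bracket is a loss, and we bound it by the bipartite part. Since $k_0\le k\le n$, the first claim gives $\log S(i,j)\le ij\,\sigma_n$ for the pairs that occur, so the bracket is at most $(m^2k_0^2+mkk_0+k^2)\sigma_n=3k^2\sigma_n$. Divide by $k^3$ and use $m^3/k^3=1/k_0^3$ and $(m-1)/k=\frac1{k_0}-\frac1k$:
$$\frac1{k^3}\log T(k,k,k)\ge\frac1{k_0^3}\log T(k_0,k_0,k_0)-3\Big(\frac1{k_0}-\frac1k\Big)\sigma_n .$$
Insert this in (6). The coefficient of $\sigma_n$ becomes $-3\rho\big(\frac1{k_0}-\frac1k\big)+1-\frac{3\rho}k=1-\frac{3\rho}{k_0}$, so $\varphi_{k,n}\ge\varphi_{k_0,n}\ge\varphi_{k_0,n_0}$. $\square$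

Notice that the weights $\rho/k^3$ and $1-3\rho/k$ in (6), which came from the requirement of $\rho$ triangles per edge, are exactly the weights for which the loss in Step 4 is absorbed.

## 6. Large $N$ sees the essential supremum of $V$

This section supplies the global alternative of Section 4.

**Lemma 4.** Let $V$ be a graphon with $\|V\|_\infty>q$, and with $t(K_3,V)>0$ if $\rho>0$. Then $\varphi_{N,N}(V)>0$ for all large $N$.

**Step 1: product configurations inside a set of positive measure.** Let $r\in\{2,3\}$ and let $E\subseteq[0,1]^r$ have positive measure. For independent uniform points $x^{(i)}_j$ ($1\le i\le r$, $1\le j\le k$), let $P_k(E)$ be the probability that all $k^r$ tuples $(x^{(1)}_{j_1},\dots,x^{(r)}_{j_r})$ lie in $E$. We claim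
$$\liminf_{k\to\infty}k^{-r}\log P_k(E)\ge0 .$$
For example, if $r=2$ and $E$ is the union of the two diagonal half-squares, then $P_k(E)=2^{1-2k}$, which is exponentially small in $k$ but not in $k^2$.

Fix $\ell\ge1$. By the Lebesgue density theorem there is a cube $B=I_1\times\dots\times I_r\subseteq[0,1]^r$ with $|E\cap B|\ge\big(1-\frac1{2\ell^r}\big)|B|$. Let $P^B(k_1,\dots,k_r)$ be the analogous probability with $k_i$ independent uniform points of $I_i$ in the $i$-th coordinate, and $P^B_k=P^B(k,\dots,k)$. Each of the $\ell^r$ tuples is uniform in $B$, so the union bound gives $P^B_\ell\ge1-\ell^r\cdot\frac1{2\ell^r}=\frac12$.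

Given the points in the other coordinates, let $Z$ be the conditional probability that one random point of $I_i$ is compatible with them. Then $P^B(k_1,\dots,k_r)=\mathbb E[Z^{k_i}]$, and Jensen gives $\mathbb E[Z^{mk_i}]\ge\mathbb E[Z^{k_i}]^m$. So multiplying one $k_i$ by an integer $m$ replaces the probability by at least its $m$-th power. Doing this in each of the $r$ coordinates,
$$P^B_{m\ell}\ge(P^B_\ell)^{m^r}\ge2^{-m^r}.$$
Let $m=\lceil k/\ell\rceil$. With probability $\prod_i|I_i|^k=|B|^k$ all points lie in their intervals, and $k\le m\ell$, so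
$$P_k(E)\ge|B|^kP^B_k\ge|B|^kP^B_{m\ell}\ge|B|^k2^{-m^r}.$$
Hence $k^{-r}\log P_k(E)\ge k^{1-r}\log|B|-(m/k)^r\log2$. As $k\to\infty$ the first term tends to $0$ because $r\ge2$, and $m/k\to1/\ell$. So the lower limit is at least $-\ell^{-r}\log2$ for every $\ell$; let $\ell\to\infty$.

**Step 2: the two parts of $\varphi_{N,N}$.** For $0<\lambda<\|V\|_\infty$ the set $E=\{V\ge\lambda\}$ has positive measure and $S(N,N)\ge\lambda^{N^2}P_N(E)$. By Step 1 with $r=2$, $\liminf\sigma_N\ge\log\lambda$; letting $\lambda\to\|V\|_\infty$, $\liminf\sigma_N\ge\log\|V\|_\infty$.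

If $\rho>0$, then $t(K_3,V)>0$, so for some $\lambda>0$ the set $E$ of triples $(x,y,z)$ with $V(x,y),V(y,z),V(x,z)\ge\lambda$ has positive measure. Then $T(N,N,N)\ge\lambda^{3N^2}P_N(E)$, and Step 1 with $r=3$ gives $\liminf N^{-3}\log T(N,N,N)\ge0$.

Finally $\sigma_N\le0$ is bounded below for large $N$, so $\frac{3\rho}N\sigma_N\to0$, and $\liminf\varphi_{N,N}(V)\ge\log(\|V\|_\infty/q)>0$. $\square$

## 7. Counting with error $rs^2+sc+c^2$

Now the local analysis. We write $W=\text{constant}+Y$, and $Y$ is small only in the sense that $t(C_4,Y)$ is small; its values may be of order $1$. So a Taylor expansion in the size of $Y$ is not available, and we need to bound $t(F,Y)$ for all small subgraphs $F$ at once.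

Let $Y$ be symmetric and measurable with $|Y|\le1$ and $\int Y=0$, and let $(T_Yf)(x)=\int Y(x,y)f(y)\,dy$ on $L^2[0,1]$. Put
$$g(x)=\int Y(x,y)\,dy,\quad s=\|g\|_2,\quad c=t(C_4,Y)^{1/2},\quad \tau=t(K_3,Y),\quad r=\|T_Y\|_{\rm op}.$$

*Example.* $Y(x,y)=-\frac12f(x)f(y)$, with $f=\pm1$ on the halves, is $W_0-\frac12$. Here $g=0$, $s=0$, $r=\frac12$, $c^2=\frac1{16}$, and $\tau=-\frac18=-c^{3/2}$. Similarly $Y=\varepsilon f(x)f(y)$ has $|\tau|=|\varepsilon|^3$ and $c^2=\varepsilon^4$: the triangle term can be much larger than $c^2$. This is why it has to be canceled by the choice of $\rho$, and cannot be absorbed.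

The kernel of $T_Y^2$ is $N(x,y)=\int Y(x,z)Y(z,y)\,dz$, and $\|N\|_2^2=t(C_4,Y)$. So $c=\|T_Y^2\|_{HS}\ge\|T_Y^2\|_{\rm op}=r^2$, because $T_Y$ is self-adjoint. Therefore
$$r\le c^{1/2},\qquad s=\|T_Y1\|_2\le r\le1,\qquad c\le1 .$$
Put
$$Q=rs^2+sc+c^2\le3c .\tag{9}$$
The bound holds because $rs^2\le rs\le r^2\le c$, $sc\le c$ and $c^2\le c$.

**Lemma 5.** Let $f,f_1,f_2$ be measurable with absolute value at most $1$. Put $N_f(x,z)=\int Y(x,y)f(y)Y(y,z)\,dy$ and $\tau_*(x)=\iint f_1(y)f_2(z)Y(x,y)Y(y,z)Y(x,z)\,dy\,dz$. Then $\|N_f\|_2\le c$ and $\|\tau_*\|_2\le c$. In particular $|\tau|\le c$.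

**Proof.** Expanding the square and integrating over $x$ and $z$ first,
$$\|N_f\|_2^2=\iint f(y)f(y')\Big(\int Y(x,y)Y(x,y')\,dx\Big)^2dy\,dy'\le\iint\Big(\int Y(x,y)Y(x,y')\,dx\Big)^2dy\,dy'=c^2 .$$
Next, integrating over $y$ first, $|\tau_*(x)|\le\int|f_2(z)Y(x,z)|\,|N_{f_1}(x,z)|\,dz\le\int|N_{f_1}(x,z)|\,dz$, so by Cauchy–Schwarz $\|\tau_*\|_2\le\|N_{f_1}\|_2\le c$. With $f_1=f_2=1$, $|\tau|=|\int\tau_*|\le\|\tau_*\|_2\le c$. $\square$

**Lemma 6.** Let $F$ be a $K_4$-free graph without isolated vertices, with $e(F)\ge1$, and not a triangle or a star $K_{1,j}$ with $j\ge2$. Then $|t(F,Y)|\le Q$.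

A first case to have in mind is the path with three edges: integrating out its two ends gives $t(F,Y)=\iint g(x)Y(x,y)g(y)\,dx\,dy=\langle g,T_Yg\rangle$, at most $rs^2$ in absolute value.

**Convention.** In each case we choose a set of free vertices, fix the variables of all other vertices, and bound the integral over the free variables uniformly. An edge with no free endpoint is then a constant in $[-1,1]$; an edge with exactly one free endpoint $v$ is a function of $x_v$ of absolute value at most $1$. We collect such functions into one factor $f_v(x_v)$, $|f_v|\le1$. Edges between two free vertices are kept. We write $N_f$ and $\tau_*,\tau_*'$ for any functions of the type in Lemma 5; the bounds there are uniform in the $f$'s. Once absolute values are taken over a variable, a factor $f_v$ at it is bounded by $1$. Also $\int|h|\le\|h\|_2$ on $[0,1]$.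

**Case (i): $F$ has a cycle of length at least $4$.** Take a shortest such cycle $x_1\dots x_\ell$, and let its vertices be free. If $\ell\ge5$ it has no chord: a chord would split it into two cycles, each of length at least $3$, of total length $\ell+2\ge7$, so one of them has length at least $4$, and both have length at most $\ell-1$, against minimality. If $\ell=4$ there is at most one chord, because two chords would give $K_4$; relabel so that a chord, if present, is $x_1x_3$.

For $\ell=4$, integrate over $x_2$ and over $x_4$. No edge joins $x_2$ and $x_4$, so this gives $N_{f_2}(x_1,x_3)$ and $N_{f_4}(x_3,x_1)$; the remaining factors at $x_1$, $x_3$ and the chord are bounded by $1$. The integral is at most $\iint|N_{f_2}||N_{f_4}|\le c^2$. This is where $K_4$-freeness is used: with both chords, $x_2$ and $x_4$ cannot be integrated out independently.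

For $\ell\ge5$, integrate over $x_2$ and $x_4$, and bound the factors along the path $x_5x_6\dots x_\ell x_1$ by $1$, integrating over $x_6,\dots,x_\ell$ if present. The integral is at most
$$\int\Big(\int|N_{f_2}(x_1,x_3)|\,dx_1\Big)\Big(\int|N_{f_4}(x_3,x_5)|\,dx_5\Big)dx_3\le\|N_{f_2}\|_2\|N_{f_4}\|_2\le c^2 .$$

**Case (ii): all cycles are triangles, and there are two triangles $T_1\ne T_2$.** They share at most one vertex, since two triangles sharing an edge contain a 4-cycle. The free vertices are those of $T_1\cup T_2$.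

Suppose they share a vertex $x$: $T_1=xyz$, $T_2=xy'z'$. There is no edge between $T_1\setminus x$ and $T_2\setminus x$: an edge $yy'$ would give the 4-cycle $x\,z\,y\,y'$, and the other choices are the same after renaming. So integrating out the other four vertices bounds the integral by $\int|\tau_*(x)||\tau'_*(x)|\,dx\le c^2$.

Suppose they are disjoint. Then there is at most one edge between them. Two such edges $ab,ab'$ with a common endpoint $a\in T_1$ and $T_2=bb'b''$ give the 4-cycle $a\,b\,b''\,b'$, and symmetrically for a common endpoint in $T_2$; two disjoint edges $ab,a'b'$ give the 4-cycle $a\,a'\,b'\,b$. Let $x\in T_1$, $x'\in T_2$ be the endpoints of the cross edge, or any two vertices if there is none. Integrate out the other four vertices and bound the cross edge by $1$: the integral is at most $\int|\tau_*|\int|\tau_*'|\le c^2$.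

**Case (iii): exactly one cycle, which is a triangle $T$, and $e(F)\ge4$.** First, $F$ has a leaf outside $T$. If some component avoids $T$, it is a tree with an edge and has a leaf. Otherwise $F$ is connected. No vertex outside $T$ has two neighbors in $T$, since that would create another cycle; so contracting $T$ to a point gives a simple graph, which is connected and acyclic, a tree. It has at least two vertices because $e(F)\ge4$, so it has a leaf other than the contracted point, and this is a leaf of $F$. Let $v$ be the neighbor of the leaf. The leaf is free, and integrating over it gives $g(v)$.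

If $v\in T$, let the vertices of $T$ be free too: the bound is $\int|g(v)||\tau_*(v)|\,dv\le sc$.

If $v\notin T$, there is at most one edge from $v$ to $T$. Let $v$ and the vertices of $T$ be free, and let $x\in T$ be the neighbor of $v$, or any vertex of $T$ if there is none. Integrating out $T\setminus x$ gives $\tau_*(x)$; bounding a possible edge $vx$ by $1$, the bound is $\int|g|\int|\tau_*|\le sc$.

**Case (iv): $F$ is a forest.** If some component is $K_2$, then $t(F,Y)=0$ because $\int Y=0$. So let every component have at least two edges.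

Let $R$ be a tree that is not a star. Take a longest path $\ell_0vw\cdots v'\ell'$ in it. Its length is at least $3$, so $v'\ne v$, while $v'=w$ is possible. All neighbors of $v$ except $w$ are leaves, for otherwise the path could be lengthened; there are $j\ge1$ of them. Likewise $\ell'$ is a leaf. Integrating over the $j$ leaves at $v$ gives $g(v)^j$, and then integrating over $v$ gives
$$h(w)=\int Y(w,v)g(v)^j\,dv,\qquad\|h\|_2\le r\|g^j\|_2\le rs,$$
since $|g|\le1$. Integrating over $\ell'$ gives $g(v')$. If $v'=w$, fix the other variables: the bound is $\int|h||g|\le rs^2$. If $v'\ne w$, keep $w,v'$ free and fix the rest, bounding a possible edge $wv'$ by $1$: the bound is $\int|h|\int|g|\le rs^2$. (There is no edge $vv'$ in this case, since a tree has no cycle.) So $|t(R,Y)|\le rs^2$.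

A star with $j\ge2$ edges has $|t|=|\int g^j|\le\int g^2=s^2$. Now $t(F,Y)$ is the product over the components, each factor at most $1$ in absolute value. If some component is not a star, $|t(F,Y)|\le rs^2$. Otherwise, by the hypothesis on $F$, there are at least two components, all stars with at least two edges, and $|t(F,Y)|\le s^4\le rs^2$, using $s^2\le s\le r$.

Every case gives a bound by one of $c^2$, $sc$, $rs^2$ or $0$, all at most $Q$. $\square$

The excluded graphs are exactly those whose terms we must keep: triangles, which will be canceled, and stars, which have a good sign in total.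

**Lemma 7.** Let $H$ be $K_4$-free with $e$ edges and $t$ triangles, $\theta\in(0,1]$ and $\theta+Y\ge0$. Then
$$\theta^{-e}\,t(H,\theta+Y)\ \ge\ 1+t\,\tau\,\theta^{-3}-(1+1/\theta)^e\,Q .$$

**Proof.** By (2), $\theta^{-e}t(H,\theta+Y)=\sum_{A\subseteq E(H)}\theta^{-|A|}t(H[A],Y)$. The empty set contributes $1$, single edges contribute $0$, triangles contribute $t\tau\theta^{-3}$. A star with at least two edges has a unique center, so the stars contribute in total
$$\sum_v\sum_{j\ge2}\binom{d(v)}j\theta^{-j}\int g^j=\sum_v\int\Big[\Big(1+\frac g\theta\Big)^{d(v)}-1-d(v)\frac g\theta\Big]\ge0$$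
by Bernoulli, since $\theta+g(x)=\int(\theta+Y(x,y))\,dy\ge0$ means $g/\theta\ge-1$. Every other $H[A]$ satisfies the hypotheses of Lemma 6, being a subgraph of the $K_4$-free graph $H$, so it contributes at least $-\theta^{-|A|}Q$; and $\sum_A\theta^{-|A|}=(1+1/\theta)^e$. $\square$

## 8. A gain of order $nc^2$ from $K_{2,n}$

Lemma 7 leaves an error $-LQ$ with terms $rs^2$, $sc$, $c^2$. To beat it we need a positive contribution from the blue side of the form (constant)$\cdot s^2+$(large constant)$\cdot c^2$. The part $s^2$ will come from $K_{1,2}$. The part $c^2$, with a coefficient growing with $n$, comes from $K_{2,n}$, normalized by its $2n$ edges.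

**Lemma 8.** Let $0<d\le1$, $B\ge1/d$, $d-Y\ge0$ and $V'=1-Y/d$. Let $n\ge2$ and $n^2c^2\le1$. Then
$$\frac1{2n}\log t(K_{2,n},V')\ \ge\ \frac{n-1}{256}\,c^2-\frac14\,n^3B^6r^2s^2 .$$

**Step 1: separate the degrees from the rest.** Let $X=-Y/d$, $\gamma=-g/d$, $\alpha(x)=\int V'(x,z)\,dz=1+\gamma(x)\ge0$ and $w_x(z)=X(x,z)-\gamma(x)$. Then $V'(x,z)=\alpha(x)+w_x(z)$ and $\int w_x=0$, so
$$\int V'(x,z)V'(z,y)\,dz=\alpha(x)\alpha(y)+N_0(x,y),\qquad N_0(x,y)=\int w_x(z)w_y(z)\,dz .$$
Since $t(K_{2,n},V')$ is the integral of the $n$-th power of this,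
$$t(K_{2,n},V')=\sum_{j=0}^n\binom nj\iint\big(\alpha(x)\alpha(y)\big)^{n-j}N_0(x,y)^j\,dx\,dy .$$

**Step 2: every term is nonnegative.** For $j\ge1$ the $j$-th integral equals
$$\int_{[0,1]^j}\Big(\int\alpha(x)^{n-j}\prod_{i\le j}w_x(z_i)\,dx\Big)^2dz\ge0 ,$$
and the term $j=0$ is $(\int\alpha^n)^2\ge(\int\alpha)^{2n}=1$, as $\int\gamma=0$. Keeping $j=0$ and $j=2$,
$$t(K_{2,n},V')\ge1+\binom n2\iint\big(\alpha(x)\alpha(y)\big)^{n-2}N_0^2 .$$

**Step 3: bound the weight from below on a large set.** Let $\Sigma=\{\alpha\ge1-1/n\}$. On $\Sigma^2$ the weight is at least $(1-1/n)^{2(n-2)}\ge(1-1/n)^{2n}\ge\frac1{16}$, since $(1-1/n)^n\ge\frac14$ for $n\ge2$. On $\Sigma^c$ we have $|\gamma|>1/n$, so $|\Sigma^c|\le n^2\|\gamma\|_2^2\le n^2B^2s^2$.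

**Step 4: the removed part of $N_0$ is small.** Since $\int w_x=0$, $N_0(x,y)=\int w_x(z)X(y,z)\,dz=(T_Xw_x)(y)$. The function $w_x$ is $X(x,\cdot)$ minus its mean, so $\|w_x\|_2\le\|X(x,\cdot)\|_2\le1/d\le B$. Hence $\int N_0(x,y)^2\,dy\le(r/d)^2\|w_x\|_2^2\le B^4r^2$ for every $x$.

**Step 5: $N_0$ is large in total.** We have $N_0(x,y)=N_X(x,y)-\gamma(x)\gamma(y)$ with $N_X(x,y)=\int X(x,z)X(z,y)\,dz$. Here $\|N_X\|_2=c/d^2\ge c$, and $\gamma(x)\gamma(y)$ has norm $\|\gamma\|_2^2\le B^2s^2$. From $\|N_X\|_2^2\le2\|N_0\|_2^2+2\|\gamma\|_2^4$,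
$$\|N_0\|_2^2\ge\tfrac12c^2-B^4s^4\ge\tfrac12c^2-B^4r^2s^2 .$$

**Step 6: combine.** The complement of $\Sigma^2$ is covered by $\Sigma^c\times[0,1]$ and $[0,1]\times\Sigma^c$, and $N_0$ is symmetric, so by Steps 3–5 (and $B\ge1$)
$$\iint_{\Sigma^2}N_0^2\ge\|N_0\|_2^2-2|\Sigma^c|B^4r^2\ge\tfrac12c^2-B^4r^2s^2-2n^2B^6r^2s^2\ge\tfrac12c^2-3n^2B^6r^2s^2 .$$
Therefore
$$t(K_{2,n},V')\ge1+\frac{n(n-1)}{32}\Big(\frac{c^2}2-3n^2B^6r^2s^2\Big)\ge1+x,\qquad x=\frac{n(n-1)}{64}c^2-n^4B^6r^2s^2 .$$
Here $x\le n^2c^2\le1$. If $x\le0$, then $\log t(K_{2,n},V')\ge0\ge x/2$, because $t(K_{2,n},V')\ge1$ by Step 2. If $0<x\le1$, then $\log(1+x)\ge x/2$. In both cases $\log t(K_{2,n},V')\ge x/2$; divide by $2n$. $\square$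

## 9. Positivity near the constant graphon

For a graphon $W$ put
$$u=t(K_2,W)-p,\qquad Y=W-t(K_2,W),\qquad P=p+u,\qquad d=q-u .$$
Then $|Y|\le1$, $\int Y=0$, $W=P+Y$, $V=1-W=d-Y$ and $P,d\in[0,1]$. The symbols $g,s,c,r,\tau,Q$ refer to this $Y$. The statement compares with the exponent $2$ instead of the large $e_2$; by (4) that is a lower bound for the real second term. The exponent $1$ would not do, because then the contribution of the edge density to the second term is exactly $-u$, with no gain in $u^2$.

**Proposition 9.** There are integers $n_0\ge k_0\ge1$ with $k_0>3\rho$ and $n_0\ge2$, and $\delta>0$, such that whenever $|u|<\delta$ and $c^2<\delta$,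
$$G(W):=\frac p{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)+\frac q2\big(e^{2\varphi_{k_0,n_0}(V)}-1\big)\ \ge\ \frac{u^2}{4q}+c^2 .$$

Fix an integer $k_0\ge1$ with $k_0>3\rho$, and let $\lambda=1-3\rho/k_0>0$. Assume $|u|\le\frac12\min(p,q)$; then $P\ge p/2$ and $d\ge q/2$. Put $B=2/q\ge1/d$. The constants $L_1,\dots,L_4,A,C$ below depend only on $H_1,p,k_0$ and not on $n_0$. Conditions "$c$ small" may depend on $n_0$, and are collected at the end.

**Step 1: the red side.** Lemma 7 with $\theta=P$ gives $t(H_1,W)\ge P^{e_1}+t_1\tau P^{e_1-3}-(P+1)^{e_1}Q$. Bernoulli gives $(P/p)^{e_1}\ge1+e_1u/p$. Hence, with $L_1=\frac p{e_1}(2/p)^{e_1}$,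
$$\frac p{e_1}\Big(\frac{t(H_1,W)}{p^{e_1}}-1\Big)\ge u+\frac{t_1}{e_1}p^{1-e_1}P^{e_1-3}\tau-L_1Q .$$

**Step 2: extract the edge density on the blue side.** Let $V'=V/d=1-Y/d$. Replacing $V$ by $V'$ divides $T(k_0,k_0,k_0)$ by $d^{3k_0^2}$ and $S(n_0,n_0)$ by $d^{n_0^2}$, so it changes $\varphi_{k_0,n_0}$ by $-\big(\frac{3\rho}{k_0}+\lambda\big)\log d=-\log d$. So $\varphi_{k_0,n_0}(V)=\log(d/q)+y$ with
$$y=\frac\rho{k_0^3}\log t(K_{k_0,k_0,k_0},V')+\lambda\,\sigma_{n_0}(V'),$$
the first term absent if $\rho=0$. Since $e^{2y}\ge1+2y$ and $d=q-u$,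
$$\frac q2\big(e^{2\varphi_{k_0,n_0}(V)}-1\big)\ge\frac q2\Big(\frac{d^2}{q^2}-1\Big)+\frac{d^2}qy=-u+\frac{u^2}{2q}+\frac{d^2}q\,y .$$
The term $-u$ cancels the $u$ of Step 1.

**Step 3: the tripartite part of $y$ (only if $\rho>0$).** The graph $K_{k_0,k_0,k_0}$ is $K_4$-free with $3k_0^2$ edges and $k_0^3$ triangles. Apply Lemma 7 with $\theta=d$ and $-Y$ in place of $Y$; this has the same $s,c,r$, while $\tau$ changes sign. With $L_2=(1+B)^{3k_0^2}$,
$$t(K_{k_0,k_0,k_0},V')\ge1+x,\qquad x=-k_0^3\tau d^{-3}-L_2Q .$$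
For small $c$ we have $|x|\le\frac12$, because $|\tau|\le c$ and $Q\le3c$; then $\log(1+x)\ge x-x^2$. Since $\tau^2\le c^2\le Q$ and $Q^2\le3cQ\le3Q$,
$$x^2\le2k_0^6d^{-6}\tau^2+2L_2^2Q^2\le(2k_0^6B^6+6L_2^2)Q .$$
So with $L_3=L_2+2k_0^6B^6+6L_2^2$,
$$\log t(K_{k_0,k_0,k_0},V')\ge-k_0^3\tau d^{-3}-L_3Q .$$

**Step 4: the bipartite part of $y$.** By the first claim of Lemma 3, applied to $V'\ge0$,
$$\sigma_{n_0}(V')\ge\tfrac12\log t(K_{1,2},V'),\qquad\sigma_{n_0}(V')\ge\tfrac1{2n_0}\log t(K_{2,n_0},V').$$
Here $t(K_{1,2},V')=\int(1-g/d)^2=1+s^2/d^2$. For small $c$, $s^2/d^2\le B^2c\le1$, so $\log(1+s^2/d^2)\ge\frac{s^2}{2d^2}\ge\frac{s^2}2$. Average the two bounds, and use Lemma 8 for the second (allowed when $n_0^2c^2\le1$). For $c$ so small that $\frac18n_0^3B^6r^2\le\frac18n_0^3B^6c\le\frac1{16}$,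
$$\sigma_{n_0}(V')\ge\frac{s^2}8+\frac{n_0-1}{512}c^2-\frac18n_0^3B^6r^2s^2\ge\frac{s^2}{16}+\frac{n_0-1}{512}c^2 .$$

**Step 5: add up.** We have $\frac q4\le\frac{d^2}q\le\frac1q$. Put $A=\frac{q\lambda}{64}$, and $L_4=L_1+\frac{\rho L_3}{qk_0^3}$ (read as $L_1$ if $\rho=0$). Then
$$G(W)\ge\frac{u^2}{2q}+b(u)\tau+As^2+\frac{A(n_0-1)}{32}c^2-L_4Q,\qquad b(u)=\frac{t_1}{e_1}p^{1-e_1}P^{e_1-3}-\frac\rho{qd} .$$
By the choice of $\rho$,
$$b(0)=\frac{t_1}{e_1p^2}-\frac\rho{q^2}=0 .$$
This is where (3) does its work: at $u=0$ the triangle terms of the two colors cancel exactly. Since $b$ is smooth on $|u|\le\frac12\min(p,q)$, $|b(u)|\le C|u|$ there, and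
$$|b(u)\tau|\le C|u|c\le\frac{u^2}{4q}+qC^2c^2 .$$

**Step 6: absorb the error $L_4Q=L_4rs^2+L_4sc+L_4c^2$.** For small $c$, $L_4rs^2\le L_4c^{1/2}s^2\le\frac A2s^2$. Moreover $L_4sc\le\frac A4s^2+\frac{L_4^2}Ac^2$. The remaining $\frac A4s^2$ is nonnegative and is dropped:
$$G(W)\ge\frac{u^2}{4q}+\Big(\frac{A(n_0-1)}{32}-qC^2-\frac{L_4^2}A-L_4\Big)c^2 .$$

**Step 7: choose $n_0$, then $\delta$.** Since $A,C,L_4$ do not depend on $n_0$, choose $n_0\ge\max(k_0,2)$ so large that the bracket is at least $1$. Then choose $\delta\le\frac12\min(p,q)$ so small that $c^2<\delta$ implies all the smallness conditions: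
$$(k_0^3B^3+3L_2)c\le\tfrac12,\quad B^2c\le1,\quad n_0^2c^2\le1,\quad2n_0^3B^6c\le1,\quad L_4c^{1/2}\le\tfrac A2 .\qquad\square$$

This is why $\varphi$ needs two indices: the constants coming from $K_{k_0,k_0,k_0}$ enter $L_4$, and they must be fixed before $n_0$ is chosen to beat them.

## 10. Choosing $\delta$, then $N$, then $M$

We complete the proof of the existence statements of Theorem B. Fix $k_0,n_0,\delta$ from Proposition 9. Let
$$\mathcal O=\{W:|u|\ge\delta\ \text{or}\ t(C_4,Y)\ge\delta\},\qquad\mathcal K=\{W\in\mathcal O:t(H_1,W)\le p^{e_1}\} .$$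
Both $u$ and $t(C_4,Y)=t(C_4,W-t(K_2,W))$ are continuous in $W$ by Section 2, so $\mathcal O$ and $\mathcal K$ are closed subsets of a compact space, hence compact. They may be empty, in which case the corresponding claims below are void.

**Step 1: on $\mathcal K$, Lemma 4 applies.** Let $W\in\mathcal K$ and $V=1-W$.

First, $\|V\|_\infty>q$. Otherwise $W\ge p$ a.e. Then for an edge $i_0j_0$ of $H_1$, almost everywhere
$$\prod_{ij\in E(H_1)}W(x_i,x_j)\ge p^{e_1-1}W(x_{i_0},x_{j_0})=p^{e_1}+p^{e_1-1}\big(W(x_{i_0},x_{j_0})-p\big).$$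
Integrating, $t(H_1,W)\le p^{e_1}$ forces $\int(W-p)\le0$, so $W=p$ a.e. Then $u=0$ and $Y=0$ a.e., so $W\notin\mathcal O$, a contradiction.

Second, if $\rho>0$, then $t(K_3,V)>0$. Otherwise $t(H_1,W)=t(H_1,1-V)\ge m(H_1)>p^{e_1}$ by the definition of $m(H_1)$ and the hypothesis on $p$, against $W\in\mathcal K$.

So by Lemma 4, $\varphi_{N,N}(1-W)>0$ for all large $N$, depending on $W$.

**Step 2: one $N$ for all of $\mathcal K$.** By (7), for $N\ge k_0$,
$$\{W\in\mathcal K:\varphi_{N,N}(1-W)>0\}=\{W\in\mathcal K:t(H^{(N)},1-W)>q^{bN^3}\},$$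
which is relatively open in $\mathcal K$. By Lemma 3 these sets increase with $N\ge k_0$, and by Step 1 they cover $\mathcal K$. By compactness one of them is all of $\mathcal K$, and by monotonicity we may take $N\ge n_0$. Fix this $N$.

**Step 3: $M$ takes care of $\mathcal O$.** The function
$$W\mapsto\max\Big\{\frac{t(H_1,W)}{p^{e_1}}-1,\ \frac{t(H^{(N)},1-W)}{q^{bN^3}}-1\Big\}$$
is continuous and positive on $\mathcal O$: the first entry is positive on $\mathcal O\setminus\mathcal K$, the second on $\mathcal K$. So it is at least some $\eta>0$ on $\mathcal O$. Let $H_2=MH^{(N)}$, $e_2=MbN^3$. Let $W\in\mathcal O$ and use (8) and (7). If the first entry is at least $\eta$, then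
$$D(W)\ge\frac{p\eta}{e_1}-\frac q{MbN^3}>0\quad\text{for $M$ large.}$$
If the second entry is at least $\eta$, then $e^{e_2\varphi_{N,N}(V)}\ge(1+\eta)^M$ and
$$D(W)\ge-\frac p{e_1}+\frac q{MbN^3}\big((1+\eta)^M-1\big)>0\quad\text{for $M$ large.}$$
Neither threshold for $M$ depends on $W$. Fix such an $M$. Then $D>0$ on $\mathcal O$.

**Step 4: outside $\mathcal O$ the small graph suffices.** Let $W\notin\mathcal O$, so $|u|<\delta$ and $c^2=t(C_4,Y)<\delta$. Since $N\ge n_0\ge2$, $e_2\ge2$, and (4) allows us to lower the exponent from $e_2$ to $2$. Since $N\ge n_0\ge k_0$, Lemma 3 gives $\varphi_{N,N}\ge\varphi_{k_0,n_0}$. Therefore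
$$\frac q{e_2}\big(e^{e_2\varphi_{N,N}(V)}-1\big)\ge\frac q2\big(e^{2\varphi_{N,N}(V)}-1\big)\ge\frac q2\big(e^{2\varphi_{k_0,n_0}(V)}-1\big),$$
and by Proposition 9
$$D(W)\ge G(W)\ge\frac{u^2}{4q}+c^2\ge0 .$$

**Step 5: equality.** On $\mathcal O$ we have $D>0$. Outside $\mathcal O$, $D(W)=0$ forces $u=0$ and $t(C_4,Y)=\|T_Y^2\|_{HS}^2=0$. Then $T_Y^2=0$, so $T_Y=0$ because $T_Y$ is self-adjoint, so $Y=0$ a.e. and $W=p$ a.e.

So $D\ge0$ for all graphons, with equality only for $W=p$ a.e., and $(H_1,H_2)$ is $(p,1-p)$-common. By (5), $H_2=MH^{(N)}$ is a disjoint union of copies of $K_{N,N,N}$ and $K_{N,N}$, with only $K_{N,N}$ when $a=0$, that is, when $H_1$ is triangle-free. Together with Proposition 2 this proves Theorem B, and with the deduction in Section 3 it proves Theorem A: the conjecture is true. $\blacksquare$
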